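# Countable compact sets with hidden rank: a constructible expansion of the real field that is not d-minimal

## 1. A growing system of names with hidden ordinal tags

Everything below turns on a process in discrete time. At each moment there are finitely many names on a line, together with a record of when any two of them were separated. At each step one old name, the parent, splits off one new name right next to itself.

**Definition 1 (visible states).** A *visible state* is a quadruple $(t,X,<,d)$, where $t\in\omega$ is the time, $X$ is a finite set of *names*, $<$ is a linear order on $X$, and $d:X^2\to\{1,\dots,t\}\cup\{\infty\}$. It is obtained from a one-point visible state ($t=0$, $d(x,x)=\infty$) by finitely many *steps*. In a step from time $t$ to time $t+1$ a new name $z$, the *newborn*, is added, with a *parent* $y\in X$: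

* $z$ is placed immediately after or immediately before $y$;
* $d(z,y)=d(y,z)=t+1$, $d(z,z)=\infty$, $d(z,x)=d(x,z)=d(y,x)$ for $x\in X\setminus\{y\}$, and everything else is unchanged.

For example, start with the name $0$. At time $1$ let $0$ have the child $1$ on its right; at time $2$ let $1$ have the child $2$ on its left. The result is $0<2<1$ with $d(0,1)=d(0,2)=1$ and $d(1,2)=2$. Now tell another story: at time $1$ the name $0$ has the child $2$ on its right, and at time $2$ the name $2$ has the child $1$ on its right. The result is again $0<2<1$ with $d(0,2)=d(0,1)=1$ and $d(1,2)=2$. The visible state does not reveal which of $1,2$ is older. This symmetry between parent and newborn is what the whole proof exploits.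

Seniority is recorded in a second, invisible layer. *Tags* are ordinals $\le\omega^2$. Put $\mathrm{rk}(\omega n+j)=n$ for $n,j\in\omega$, and $\mathrm{rk}(\omega^2)=\omega$. Thus $\alpha\ge\omega m$ iff $\mathrm{rk}\,\alpha\ge m$.

**Definition 2 (states).** A *state* $A$ is a visible state with an arbitrary function $\tau_A:X_A\to\{\text{tags}\}$. A *step* $A\to B$ of states is a step of the visible states, with newborn $z$ and parent $y$, such that

* for $x\in X_A$: $\tau_B(x)\le\tau_A(x)$ and $\mathrm{rk}\,\tau_B(x)=\mathrm{rk}\,\tau_A(x)$;
* $\tau_B(z)<\tau_A(y)$; and if $\mathrm{rk}\,\tau_B(z)=\mathrm{rk}\,\tau_A(y)$, then also $\tau_B(y)<\tau_A(y)$.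

We write $B\le A$ if $B$ arises from $A$ by $\ge0$ steps (an *evolution*).

So along an evolution the rank of a name $w$ is constant, and we write $\mathrm{rk}(w)$; a newborn has rank at most that of its parent. For example, a name with tag $\omega5+2$ may have a child with tag $\omega4+7$ at no cost. It may have a child with tag $\omega5+1$ only if its own tag drops to $\omega5+1$ or $\omega5$ at the same step. A name with tag $\omega5$ can only have children of rank $\le4$, and a name with tag $0$ has no children at all. Everything is invariant under renaming.

Suppose now that we have chosen an infinite evolution starting from one name $0$ with tag $\omega^2$, the newborn at time $t$ being named $t$, and let $p(z)$ be the parent of $z\ge1$. We draw it in the real line by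
$$\delta_t=2^{-(t+3)!}\quad(t\ge1),\qquad e_0=0,\qquad e_z=e_{p(z)}\pm\delta_z,\qquad E=\{e_z:z\in\omega\},\tag{1}$$
with sign $+$ iff $z$ was placed to the right of $p(z)$. For a suitable choice of the evolution, $E$ is a countable compact set with points of every finite Cantor–Bendixson rank, and yet formulas over the real field with a predicate for $E$ hardly see these ranks. The next section says which question this answers.

## 2. Constructible versus d-minimal

Let $\mathbb K$ be a first-order expansion of an ordered field. "Definable" always means definable with parameters.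

**Definition 3.** $\mathbb K$ is *definably complete* (DC) if every definable subset of $\mathbb K$ has a supremum in $\mathbb K\cup\{\pm\infty\}$. A subset of a topological space is *constructible* if it is a Boolean combination of finitely many open sets. A definably complete $\mathbb K$ is *constructible* if, for every $\mathbb K'\equiv\mathbb K$, every definable subset of $\mathbb K'$ is constructible.

**Definition 4.** $\mathbb K$ is *d-minimal* if it is definably complete and every definable set $X\subseteq\mathbb K$ is the union of an open set and finitely many discrete sets, where the number of discrete sets does not depend on the parameters of definition of $X$. Equivalently, for every $\mathbb K'\equiv\mathbb K$, every definable subset of $\mathbb K'$ is the union of an open set and finitely many discrete sets.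

Every expansion of $\mathbb R$ is DC. The real field itself is d-minimal: a definable subset of $\mathbb R$ is an open set plus finitely many points, with a uniform bound in families. The set $\{0\}\cup\{1/n:n\ge1\}$ is a union of two discrete sets and not of one. The set $\mathbb Q$ is not constructible, as we check in a moment.

It is known that if $\mathbb K$ is d-minimal, then $\mathbb K$ is constructible, and in fact every definable subset of $\mathbb K^n$ is constructible, for every $n$. The question, posed in Antongiulio Fornasiero, "D-minimal structures", arXiv:2107.04293 (2021), is the converse: if all one-variable definable sets, in all elementarily equivalent structures, are finite Boolean combinations of open sets, must each of them be an open set plus finitely many discrete sets? What if moreover $\mathbb K$ expands $\mathbb R$? The answer to both questions is no.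

To state the result we need a first-order test for constructibility. For $X\subseteq\mathbb K$ put $F_0(X)=\mathbb K$ and
$$F_i(X)=\mathrm{cl}\big(F_{i-1}(X)\cap X_i\big),\qquad X_i=X\ (i\text{ odd}),\quad X_i=\mathbb K\setminus X\ (i\text{ even}).\tag{2}$$
Some cases by hand, in $\mathbb R$. For $X=[0,1)$ we get $F_1=[0,1]$, $F_2=\{1\}$, $F_3=\emptyset$. For $X=\{1/n:n\ge1\}$ we get $F_1=X\cup\{0\}$, $F_2=\{0\}$, $F_3=\emptyset$. For a closed set $X=E$ we get $F_1=E$, $F_2=\emptyset$. If moreover $E$ has empty interior, then $X=\mathbb R\setminus E$ gives $F_1=\mathbb R$, $F_2=E$, $F_3=\emptyset$. For $X=\mathbb Q$ all $F_i$ equal $\mathbb R$.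

**Lemma 1.** (a) If $F_n(X)=\emptyset$, then $X$ is constructible. (b) If $X\subseteq\mathbb R$ is a Boolean combination of $k$ open sets, then $F_{k+2}(X)=\emptyset$.

Proof. (a) The $F_i$ are closed and decreasing. If $x\in F_i\setminus F_{i+1}$, then $x\notin X_{i+1}$, because $F_i\cap X_{i+1}\subseteq F_{i+1}$. So $x\in X$ if $i$ is odd, and $x\notin X$ if $i$ is even. If $F_n=\emptyset$, every $x\in\mathbb K$ lies in exactly one $F_i\setminus F_{i+1}$ with $i<n$, hence
$$X=\bigcup_{i\text{ odd},\ i<n}(F_i\setminus F_{i+1}),$$
which is constructible.

(b) Suppose $F_n(X)\ne\emptyset$, $n\ge1$. Then $F_{n-1}\cap X_n\neq\emptyset$; pick $z_0$ in it. If $n-1\ge1$, then $z_0\in F_{n-1}=\mathrm{cl}(F_{n-2}\cap X_{n-1})$, so there are points $z_1\in F_{n-2}\cap X_{n-1}$ arbitrarily close to $z_0$; and so on. We get $z_0,\dots,z_{n-1}$ with alternating membership in $X$, each chosen as close to its predecessor as we like. Let $X$ be a Boolean combination of the open sets $U_1,\dots,U_k$. Choose $z_{r+1}$ so close to $z_r$ that it lies in every $U_l$ containing $z_r$. Then $\{l:z_r\in U_l\}\subseteq\{l:z_{r+1}\in U_l\}$, and the inclusion is strict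 since membership in $X$ changes. So $n\le k+1$. $\square$

For a subset $A$ of a topological space, $A'$ denotes the set of non-isolated points of the space $A$; $A^{(0)}=A$ and $A^{(n+1)}=(A^{(n)})'$. Since being isolated is a local matter, $(A\cap V)^{(n)}=A^{(n)}\cap V$ for $V$ open. For example, $A=\{0\}\cup\{1/n:n\geq 1\}$ has $A^{(1)}=\{0\}$ and $A^{(2)}=\emptyset$.

**Lemma 2.** If a subset $A$ of a Hausdorff space is covered by $N$ discrete sets $D_1,\dots,D_N$, then $A^{(N)}=\emptyset$.

Proof. Induction on $N$; for $N=0$ the set $A$ is empty. Let $N\ge1$ and suppose $x\in A^{(N)}$, say $x\in D_i$. Let $U\ni x$ be open with $U\cap D_i\subseteq\{x\}$. As $x$ is not isolated in $A^{(N-1)}$, there is $x'\in A^{(N-1)}\cap U$ with $x'\ne x$. Let $V\subseteq U\setminus\{x\}$ be open with $x'\in V$. Then $A\cap V$ misses $D_i$, so it is covered by $N-1$ discrete sets; but $x'\in A^{(N-1)}\cap V=(A\cap V)^{(N-1)}$, contradicting the induction hypothesis. $\square$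

**Theorem A.** There is a countable compact $E\subset\mathbb R$ with $E^{(n)}\ne\emptyset$ for all $n\in\omega$ such that, for $\mathbb K=(\mathbb R,<,+,\cdot,E)$: for every formula $\varphi(x,y)$ ($x$ a single variable, $y$ a tuple) there is $n$ such that for all $a$ the set $X=\varphi(\mathbb R,a)$ satisfies $F_n(X)=\emptyset$. Consequently $\mathbb K$ is constructible and not d-minimal. Moreover every definable subset of $\mathbb R$ is the union of a definable open set and a countable set.

**Theorem B (a complement, not needed for the answer).** Let $\mathbb K$ be a constructible DC expansion of an ordered field. (i) In every nonempty definable closed $F\subseteq\mathbb K$ with empty interior the isolated points are dense. (ii) $\mathbb K$ is d-minimal iff for every $\varphi(x,y)$ there is $n$ with $(\mathrm{bd}\,\varphi(\mathbb K,b))^{(n)}=\emptyset$ for all $b$.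

Here is why the first part of Theorem A gives the "Consequently". *Constructible:* the statement "for all $y$, $F_n(\varphi(\cdot,y))=\emptyset$" is a first-order sentence, so it holds in every $\mathbb K'\equiv\mathbb K$, and Lemma 1(a) applied in $\mathbb K'$ shows that $\varphi(\mathbb K',a)$ is constructible for all $a$. *Not d-minimal:* suppose $E$ is the union of an open set and $N$ discrete sets. As $E$ is countable, the open set is empty, and $E^{(N)}=\emptyset$ by Lemma 2, a contradiction.

So failing d-minimality is easy: any countable compact set with all derivatives nonempty does it. The work lies in constructibility.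

## 3. A set whose rank is visible from its sides

The first thing to try is to add any convenient countable compact set with all derivatives nonempty. Here is one that fails. Put $C_0=\{0\}$. Given $C_n\subseteq[-1,1]$, let $C_{n+1}$ consist of $0$, the copies $2^{-k}+2^{-k-3}C_n$ for $k\ge1$, and, if $n+1$ is even, also the copies $-2^{-k}+2^{-k-3}C_n$ for $k\ge1$. Let $E_{\mathrm{bad}}=\{0\}\cup\bigcup_{n\ge0}(2^{-n-1}+2^{-n-4}C_n)$. The copies lie in the intervals $\pm2^{-k}+[-2^{-k-3},2^{-k-3}]$, which are pairwise disjoint since $\frac98 2^{-k-1}<\frac78 2^{-k}$, and they accumulate only at $0$. So all these sets are countable and compact, and each copy is open and closed in the set that contains it. By recursion, every point of $E_{\mathrm{bad}}$ other than $0$ is the center of exactly one copy of some $C_r$ arising in the construction, and this copy is a neighborhood of it in $E_{\mathrm{bad}}$. Let $D_r$ be the set of centers of copies of $C_r$. Then $D_r\ne\emptyset$, and $D_r\subseteq\mathrm{cl}(D_{r-1})$ for $r\ge1$. Points of $D_0$ are isolated; for $r\ge1$ a point of $D_r$ is a limit of $E_{\mathrm{bad}}$ from the right, and it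 is a limit from the left iff $r$ is even. So the definable set
$$S=\{x\in E_{\mathrm{bad}}:x\text{ is isolated in }E_{\mathrm{bad}}\text{, or a limit of }E_{\mathrm{bad}}\text{ from both sides}\}$$
contains $D_r$ for even $r$ and misses $D_r$ for odd $r$.

We claim $F_i(S)\supseteq D_r$ for all $i\ge1$, $r\ge i-1$. For $i=1$: for even $r$ we have $D_r\subseteq S$, and for odd $r$ we have $D_r\subseteq\mathrm{cl}(D_{r-1})\subseteq\mathrm{cl}(S)$. For $i\ge2$: by induction $F_{i-1}(S)$ contains $D_r$ for all $r\ge i-2$, and the $i$-th set in (2) contains $D_r$ whenever $r\equiv i-1\pmod 2$. So $F_i(S)$ contains $D_r$ for $r\ge i-1$, $r\equiv i-1$. If $r\ge i$ and $r\equiv i$, then $D_r\subseteq\mathrm{cl}(D_{r-1})\subseteq F_i(S)$. Hence no $F_i(S)$ is empty, and by Lemma 1(b) $S$ is not constructible. So $(\mathbb R,<,+,\cdot,E_{\mathrm{bad}})$ is not constructible.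

The exact point of failure: a definable property (here, on how many sides $x$ is a limit) reads off the parity of the rank, so it keeps changing as we pass from a limit point to nearby points of lower rank. What we want instead is a set $E$ in which a formula with $q$ quantifiers over $E$ cannot tell a point $x$ from a nearby point $x'$ as long as both have rank at least $2q$. In Section 1 the visible record of a birth is symmetric in parent and newborn, so $x'$ could just as well have been the older one, as far as visible data go; only the tags contradict this, and large tags will turn out to be interchangeable for formulas of bounded depth. If the evolution is chosen generically, what can happen is decided by finite states, so a possible alternative history is as good as the actual one. Sections 4–6 make this precise. Sections 7–9 show that, because the $\delta_t$ decrease so fast, semialgebraic relations on $E$ see only the order and comparisons of values of $d$. Sections 10–11 finish the proof.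

## 4. Interchangeable tags: mirrors, types, and deciding

We write $A\approx_mA'$ if $A$ and $A'$ have the same visible state (with the same names), and for each name the two tags are equal or both $\ge\omega m$. Clearly $\approx_{m+1}$ implies $\approx_m$. For instance, if there is a single name, with tag $\omega5$ in $A$ and $\omega7+3$ in $A'$, then $A\approx_5A'$ but not $A\approx_6A'$. In $A'$ the name can have a child with tag $\omega6$; in $A$ children have tags below $\omega5$, so no evolution of $A$ is $\approx_5$ to the result. One level is lost in imitating an evolution, and the next lemma says that no more than one is lost.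

**Lemma 3 (mirror).** If $A\approx_{m+1}A'$ and $B\le A$, there is $B'\le A'$ with $B'\approx_mB$.

Proof. Let $A=A_t\to\dots\to A_s=B$, with tags $\tau_r$ at time $r$.

**Step 1: new tags for the same visible steps.** The aim is to repeat the visible evolution from $A'$. For a name $w\notin X_A$ of $B$, its *origin* is the first element of $X_A$ in the sequence $w$, parent of $w$, parent of the parent, and so on. Let $U=\{v\in X_A:\tau_A(v)\ne\tau_{A'}(v)\}$; on $U$ both tags are $\ge\omega(m+1)$. Put
$$\tau'_r(w)=\begin{cases}\tau_{A'}(w)&\text{if }w\in U,\\ \omega m+(s-r)&\text{if }w\notin X_A,\ \text{the origin of }w\text{ is in }U,\ \mathrm{rk}(w)\ge m,\\ \tau_r(w)&\text{otherwise,}\end{cases}$$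
where $\mathrm{rk}(w)$ is the rank in the given evolution. Then $\tau'_t=\tau_{A'}$, and each name has non-increasing tags of constant rank.

**Step 2: the steps are legal.** This shows that the new tags define an evolution of $A'$. Consider the step to time $r$, with newborn $z$ and parent $y$.

* If $y\in U$, the origin of $z$ is $y$, and the tag of $z$ has rank $\le m<\mathrm{rk}\,\tau_{A'}(y)$.
* If $y\notin X_A$ has its origin in $U$ and $\mathrm{rk}(y)\ge m$, then $y$ goes from $\omega m+(s-r+1)$ to $\omega m+(s-r)$. The origin of $z$ is also in $U$, so $z$ gets $\omega m+(s-r)$ or a tag of rank $<m$. In both cases the step is legal.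
* If $y\notin X_A$ has its origin in $U$ and $\mathrm{rk}(y)<m$, then $\mathrm{rk}(z)<m$, and the tags of $y$ and $z$ are copied from the given evolution.
* If $y\in X_A\setminus U$, or $y\notin X_A$ has its origin outside $U$, then the origin of $z$ is not in $U$, and the tags of $y$ and $z$ are copied.

**Step 3: the result is $\approx_m$ to $B$.** We compare at time $s$. For $w\in U$ both tags have rank $\ge m+1$, since ranks are constant. In the second line both tags are $\ge\omega m$. Otherwise they are equal. $\square$

**Definition 5 (types).** In a structure $(X,<,d)$ with $d$ as above, the *$(0,N)$-type* of a tuple $\bar w$ records which of the following hold: $w_i=w_j$, $w_i<w_j$, $d(w_i,w_j)<d(w_k,w_l)$, $d(w_i,w_j)<r$ for $1\le r\le N$. The *$(q{+}1,N)$-type* of $\bar w$ is the pair consisting of its $(0,N)$-type and the set of the $(q,N)$-types of $(\bar w,w)$, $w\in X$.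

A *formal* type is any value that this recipe could take: an assignment of truth values to the listed conditions for $q=0$, and a pair $(\theta_0,\Xi)$ with $\theta_0$ a formal $(0,N)$-type and $\Xi$ a set of formal $(q,N)$-types of tuples longer by one for $q+1$. For fixed $q,N$ and fixed length there are finitely many. For example, in the structure $0<2<1$ of Section 1, the $(1,0)$-type of the name $2$ says that there are $w<2$, $w=2$, $w>2$; the $(1,0)$-type of $0$ says that there are $w=0$ and $w>0$ only.

We use these elementary facts.

* (T1) For $\sigma:\{1,\dots,r'\}\to\{1,\dots,r\}$, the $(q,N)$-type of $(w_{\sigma(1)},\dots,w_{\sigma(r')})$ is determined by that of $(w_1,\dots,w_r)$. So coordinates may be repeated, permuted and dropped. (Induction on $q$: for $q+1$ extend $\sigma$ by $r'+1\mapsto r+1$.) Also, the $(q,N)$-type determines the $(q',N')$-type for $q'\le q$, $N'\le N$: drop records, and by induction the $(q+1,N)$-type determines the $(q,N)$-type, since the set of the $(q,N)$-types of the $(\bar w,w)$ determines the set of their $(q-1,N)$-types.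
* (T2) If a relation $R(v_1,\dots,v_q,\bar w)$ is determined by the $(0,N)$-type of $(\bar v,\bar w)$, where some coordinates of $\bar w$ may be fixed elements, then $Q_1v_1\cdots Q_qv_q\,R$ (with quantifiers $Q_i$ over $X$) is determined by the $(q,N)$-type of $\bar w$. (Induction on $q$: $Q_2v_2\cdots Q_qv_q\,R$ is determined by the $(q-1,N)$-type of $(\bar w,v_1)$, and whether it holds for some, or for all, $v_1$ depends only on the set of these types.)

**Definition 6 (deciding).** For a state $A$, a tuple $\bar k$ from $X_A$ and a formal type $\theta$ we define $A\Vdash\theta(\bar k)$. For $q=0$: $\theta$ is the $(0,N)$-type of $\bar k$ in the visible state of $A$. For a formal $(q{+}1,N)$-type $\theta=(\theta_0,\Xi)$: $A\Vdash\theta_0(\bar k)$, and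

* (a) for each $\xi\in\Xi$ and each $B\le A$ there are $C\le B$ and $k\in X_C$ with $C\Vdash\xi(\bar k,k)$;
* (b) for each formal $(q,N)$-type $\xi\notin\Xi$ there are no $B\le A$ and $k\in X_B$ with $B\Vdash\xi(\bar k,k)$.

Take a state with a single name $k$, and the $(1,0)$-type of $k$. If $k$ has tag $0$, no step is possible, and the state forces "only $w=k$". If $k$ has tag $1$, exactly one more name can appear: a child with tag $0$, on the left or on the right, after which $k$ has tag $0$ and nothing more can happen. So the state does not decide whether there is $w>k$: neither (a) nor (b) holds for that type; but its two proper evolutions do decide it. If $k$ has tag $\omega$, every $B\le A$ can still give $k$ a child on either side, with tag $0$ and no drop, so $A$ forces that there are $w<k$, $w=k$ and $w>k$. A tag $\omega5$ forces the same.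

**Lemma 4.** (i) If $A\Vdash\theta(\bar k)$ and $B\le A$, then $B\Vdash\theta(\bar k)$. (ii) For all $A,\bar k,q,N$, some $B\le A$ satisfies $B\Vdash\theta(\bar k)$ for some formal $(q,N)$-type $\theta$.

Proof. (i) For $q=0$: a step changes neither $<$ nor $d$ among the old names. For $q+1$: clauses (a), (b) quantify over all states $\leq A$, and $C\le B\le A$ gives $C\le A$.

(ii) For $q=0$ take $B=A$. For $q+1$ list the formal $(q,N)$-types $\xi_1,\dots,\xi_M$ of the right length, and put $B_0=A$. Given $B_{i-1}$: if some $B\le B_{i-1}$ has no $C\le B$, $k\in X_C$ with $C\Vdash\xi_i(\bar k,k)$, let $B_i$ be such a $B$; otherwise let $B_i=B_{i-1}$ and put $\xi_i$ into $\Xi$. Let $\theta_0$ be the $(0,N)$-type of $\bar k$. Then $B_M\Vdash(\theta_0,\Xi)(\bar k)$: if $\xi_i\in\Xi$, then (a) holds for all $B\le B_{i-1}$, in particular for all $B\le B_M$; if $\xi_i\notin\Xi$, then no state $\le B_i$, hence no state $\le B_M$, forces $\xi_i(\bar k,k)$ for any $k$. $\square$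

**Lemma 5 (retagging).** If $A\approx_{2q}A'$, then for every $(q,N)$-type $\theta$: $A\Vdash\theta(\bar k)\iff A'\Vdash\theta(\bar k)$.

Proof. Induction on $q$; for $q=0$ only the visible state matters. Let $A\approx_{2q+2}A'$ and $A\Vdash(\theta_0,\Xi)(\bar k)$. By symmetry it suffices to verify $A'\Vdash(\theta_0,\Xi)(\bar k)$, and $\theta_0$ is clear.

Clause (a): let $\xi\in\Xi$ and $B'\le A'$. By Lemma 3 there is $B\le A$ with $B\approx_{2q+1}B'$. Take $C\le B$ and $k$ with $C\Vdash\xi(\bar k,k)$. By Lemma 3 again there is $C'\le B'$ with $C'\approx_{2q}C$. By induction $C'\Vdash\xi(\bar k,k)$.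

Clause (b): suppose $\xi\notin\Xi$, $B'\le A'$ and $B'\Vdash\xi(\bar k,k)$. Take $B\le A$ with $B\approx_{2q+1}B'$. By induction $B\Vdash\xi(\bar k,k)$, contradicting (b) for $A$. $\square$

Each quantifier costs two applications of the mirror lemma; this is where the $2q$ comes from.

## 5. A generic evolution and its balls

**Lemma 6.** There is an infinite sequence of steps $A_0\to A_1\to\cdots$, where $A_0$ has one name $0$ with tag $\omega^2$ and the newborn at time $t$ is named $t$ (so $X_{A_t}=\{0,\dots,t\}$), such that:

* (G1) for all $\bar k,q,N$, some $A_t\Vdash\theta(\bar k)$ with $\theta$ a $(q,N)$-type;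
* (G2) if $A_t\Vdash(\theta_0,\Xi)(\bar k)$ and $\xi\in\Xi$, there are $t'\ge t$ and $k\le t'$ with $A_{t'}\Vdash\xi(\bar k,k)$;
* (G3) for every $x\in\omega$ and every finite $m<\mathrm{rk}(x)$ there are infinitely many $z$ with parent $x$ and tag $\omega m$ at birth.

Proof. The tasks are the triples $(\bar k,q,N)$ for (G1), the tuples $(t,\bar k,\theta_0,\Xi,\xi)$ for (G2), and the triples $(x,m,i)$, $i\in\omega$, for (G3) ("produce the $i$-th such child"). There are countably many possible tasks. Enumerate them so that each occurs infinitely often, and treat them one after another, ignoring a task if its names or its time $t$ do not exist yet or its hypothesis fails. Let $A_u$ be the current state. A task for (G1) is fulfilled by passing to some $B\le A_u$ given by Lemma 4(ii). A task for (G2) has hypothesis $A_t\Vdash(\theta_0,\Xi)(\bar k)$ with $A_u\le A_t$, so clause (a) gives $C\le A_u$ and $k\in X_C$ with $C\Vdash\xi(\bar k,k)$; pass to $C$. A task for (G3) is fulfilled by one step with parent $x$ and newborn tag $\omega m$, all other tags unchanged; this is legal as $m<\mathrm{rk}(x)$. New names occurring in these evolutions are renamed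 to be the times of their births. By (G3) for $x=0$ the sequence is infinite. $\square$

Fix such a sequence. Let $\mathcal M=(\omega,<_{\mathcal M},d)$ be the union of the visible states, $\tau_t=\tau_{A_t}$, and $p(z)$ the parent of $z\ge1$; so $p(z)<z$ and $d(z,p(z))=z$.

**Lemma 7 (truth).** If $A_t\Vdash\theta(\bar k)$, then $\theta$ is the type of $\bar k$ in $\mathcal M$.

Proof. Induction on $q$; for $q=0$ the visible state of $A_t$ is a substructure of $\mathcal M$. Let $\theta=(\theta_0,\Xi)$ be a $(q{+}1,N)$-type. Each $\xi\in\Xi$ is realized: by (G2) some $A_{t'}\Vdash\xi(\bar k,k)$, and by induction $\xi$ is the type of $(\bar k,k)$. Conversely, let $k\in\omega$. By (G1) and Lemma 4(i), some $A_{t'}$ with $t'\ge t$, $k\le t'$ forces some $(q,N)$-type $\xi$ of $(\bar k,k)$. By induction $\xi$ is the true type, and $\xi\in\Xi$ by clause (b), as $A_{t'}\le A_t$. $\square$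

The *chain* of $z$ is $z,p(z),p^2(z),\dots,0$. For $y\le t$ let $B_t(y)$ be the set of those $z$ for which the first element $\le t$ of the chain of $z$ is $y$.

**Lemma 8 (balls).** (i) The balls $B_t(y)$, $y\le t$, partition $\omega$, and $y\in B_t(y)$. From time $t-1$ to time $t$ exactly one ball splits: $B_{t-1}(p(t))=B_t(p(t))\sqcup B_t(t)$. (ii) For $x\ne y$, $d(x,y)$ is the least $t$ at which $x,y$ lie in different balls. Hence $B_t(x)=\{z:d(x,z)>t\}$ for $x\le t$, and $d(x,z)\ge\min(d(x,y),d(y,z))$ for all $x,y,z$. (iii) Let $d=d(x,y)$, with $x\in B_d(p(d))$ and $y\in B_d(d)$. Then $x<_{\mathcal M}y\iff p(d)<_{\mathcal M}d$.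

Proof. (i) The partition is clear. If the first element $\le t$ of the chain of $z$ is $t$, then the first element $\le t-1$ is $p(t)$; otherwise the first elements $\le t$ and $\le t-1$ agree.

(ii) Balls only get finer with time. Induct on the larger of the two names, say $y$. For $t<y$ the names $y$ and $p(y)$ lie in the same ball at time $t$, since $y>t$. If $x=p(y)$, then $x$ and $y$ are together before time $y$, and $x\in B_y(x)$, $y\in B_y(y)$, so they are first separated at time $y=d(x,y)$. If $x\ne p(y)$, then both $x$ and $p(y)$ are $\le y-1$, so they are separated at time $y-1$ at the latest; up to that time $y$ and $p(y)$ are together. So $x,y$ are first separated when $x,p(y)$ are, which by induction is at time $d(x,p(y))=d(x,y)$. The consequences are immediate: $d(x,z)>t$ iff $x,z$ lie in the same ball at time $t$, and that is an equivalence relation.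

(iii) Induct on $x+y$. If $x,y\le d$, then $x=p(d)$ and $y=d$, as each name $\leq d$ lies in its own ball. Otherwise let $z>d$ be the larger of $x,y$. Its parent is in the same ball at time $d$, so $p(z)$ is not the other name, and $p(z)$ is separated from the other name at time $d$ as well. As $z$ was placed immediately next to $p(z)$ among the names $\leq z$, which include the other name, replacing $z$ by $p(z)$ does not change the comparison. $\square$

Note that for any $x\ne y$ with $d(x,y)=d$, the ball that splits at time $d$ is the one containing both, so one of them lies in $B_d(p(d))$ and the other in $B_d(d)$; thus (iii) always applies up to naming.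

**Lemma 9.** (R0) The tag of $z\ge1$ at birth is smaller than the tag of $p(z)$ at its birth. So there is no infinite sequence $y_0,y_1,\dots$ with $p(y_{i+1})=y_i$. Ranks do not increase from parent to child. (R1) For each $x$ there is $t_x$ such that $z\ne x$ and $d(x,z)>t_x$ imply $\mathrm{rk}(z)<\mathrm{rk}(x)$.

Proof. (R0) The newborn's tag is smaller than the tag its parent has just before, and tags do not increase. There is no infinite descending sequence of ordinals. (R1) Tags of $x$ are non-increasing ordinals, so there is $t_x\ge x$ with $\tau_t(x)$ constant for $t\ge t_x$. Let $s=d(x,z)>t_x$. At time $s$ the ball $B_{s-1}(x)$, which contains $x$ and $z$, splits, so $p(s)=x$ and $z\in B_s(s)$. As the tag of $x$ does not drop at this step, $\mathrm{rk}(s)<\mathrm{rk}(x)$. As $s$ is in the chain of $z$, $\mathrm{rk}(z)\le\mathrm{rk}(s)$. $\square$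

## 6. Swapping a name with a nearby descendant

This is the heart of the matter: near a point of rank $\ge2q$, all points of rank $\ge2q$ look alike to depth $q$.

**Lemma 10 (swap).** Let $q,N\in\omega$, $P\subset\omega$ finite (listed as a tuple), and $x_1,\dots,x_k\in\omega\setminus P$ distinct with $\mathrm{rk}(x_j)\ge2q$. There is $t_0$, at least as large as all $x_j$, such that whenever $x'_j\in B_{t_0}(x_j)$ and $\mathrm{rk}(x'_j)\ge2q$ for all $j$, the tuples $(\bar x',P)$ and $(\bar x,P)$ have the same $(q,N)$-type in $\mathcal M$.

Proof. **Step 1: a deciding state with promoted names.** We fix $t_0$ and give the $x_j$ tags that allow everything we shall need. By (G1) and Lemma 4(i) choose $t_0\ge$ all $x_j$ and all elements of $P$ with $A_{t_0}\Vdash\theta(\bar x,P)$ for a $(q,N)$-type $\theta$. Let $A^+$ be $A_{t_0}$ with the tags of all $x_j$ replaced by $\omega(2q+1)$. Then $A^+\approx_{2q}A_{t_0}$, so $A^+\Vdash\theta(\bar x,P)$ by Lemma 5.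

**Step 2: the moving representatives.** We trace the way from $x_j$ to $x_j'$. Let $\bar x'$ be as in the statement, and $s\ge t_0$ with all $x_j'\le s$. For $t_0\le r\le s$ let $w_j(r)\le r$ be the name with $x'_j\in B_r(w_j(r))$. So $w_j(t_0)=x_j$, $w_j(s)=x'_j$, and $w_j(r)$ is non-decreasing in $r$. As $w_j(r)$ is in the chain of $x'_j$, we have $\mathrm{rk}(w_j(r))\ge2q$. For $r>t_0$, either $w_j(r)=w_j(r-1)$, or $w_j(r)=r$ and $p(r)=w_j(r-1)$. For different $j$ the $w_j(r)$ lie in the different balls $B_{t_0}(x_j)$.

**Step 3: the alternative visible history.** We rewrite the evolution from $A_{t_0}$ to $A_s$ so that $x_j$ plays the part of $w_j(r)$ at every time $r$; each time the representative jumps from parent to newborn, the roles of the two are exchanged. We define visible states $A^*_{t_0},\dots,A^*_s$, each obtained from the previous one by a step, with $A^*_{t_0}$ the visible state of $A_{t_0}$, and isomorphisms of visible states $\pi_r:A_r\to A^*_r$ with $\pi_{t_0}=\mathrm{id}$ and $\pi_r(w_j(r))=x_j$ for all $j$. At time $r>t_0$ let $y=p(r)$, and let $r^*$ be a fresh name with parent $\pi_{r-1}(y)$.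

* Case 1: for some (unique) $j$, $y=w_j(r-1)$ and $w_j(r)=r$. Then $\pi_{r-1}(y)=x_j$. Place $r^*$ on the side of $x_j$ opposite to the side of $y$ on which $r$ is placed. Put $\pi_r(r)=x_j$, $\pi_r(y)=r^*$, and $\pi_r=\pi_{r-1}$ elsewhere.
* Case 2: otherwise. Place $r^*$ on the same side of $\pi_{r-1}(y)$ as $r$ of $y$; put $\pi_r(r)=r^*$ and $\pi_r=\pi_{r-1}$ elsewhere.

Each $\pi_r$ is an isomorphism. This is clear in Case 2. In Case 1: $r$ is right of $y$ iff $x_j$ is right of $r^*$; $d(r,y)=r=d(x_j,r^*)$; and with respect to any other name, $r$ is related as $y$ is, and $r^*$ is related as $x_j=\pi_{r-1}(y)$ is. Also $\pi_r(w_j(r))=x_j$ for all $j$: in Case 1 this holds for the $j$ in question, and for $i\ne j$ we have $w_i(r)=w_i(r-1)\ne y$, since $r$ and $y$ lie in $B_{t_0}(x_j)$. In Case 2 all $w_i(r)=w_i(r-1)$, because $w_i(r)=r$ would imply $y=w_i(r-1)$.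

**Step 4: names other than the $x_j$ keep their partner.** This is needed to assign tags consistently. Claim: *a name of $A_r^*$ other than the $x_j$ corresponds under $\pi$ to the same $w$ from its birth (or from $t_0$) on, and $w\ne w_j(r)$ for all $j$ during that time.* Indeed, for $w<r$ the value $\pi_r(w)$ differs from $\pi_{r-1}(w)$ only in Case 1 with $w=w_j(r-1)$, when $\pi_{r-1}(w)=x_j$. And $\pi_r(w)\notin\{x_1,\dots,x_k\}$ means that $w\ne w_j(r)$ for all $j$.

**Step 5: tags for the alternative history.** We turn it into an evolution of $A^+$. For $w\le r$ put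
$$\tau^*_r(\pi_r(w))=\begin{cases}\omega(2q+1)&\text{if }w=w_j(r)\text{ for some }j,\\ \omega\cdot2q+(s-r)&\text{if }w\in B_{t_0}(x_j)\setminus\{w_j(r)\}\text{ for some }j\text{ and }\mathrm{rk}(w)\ge2q,\\ \tau_r(w)&\text{otherwise.}\end{cases}$$
The $x_j$ always have tag $\omega(2q+1)$. For any other name the applicable line does not change from its birth on, by Step 4. So tags are non-increasing with constant rank. At time $t_0$ we get $\tau^*_{t_0}=\tau_{A^+}$, because $x_j$ is the only name $\le t_0$ in $B_{t_0}(x_j)$. Legality of the step to time $r$, with $y=p(r)$:

* If $\pi_{r-1}(y)=x_j$, i.e. $y=w_j(r-1)$, the parent has tag $\omega(2q+1)$. In Case 1 the newborn is $r^*=\pi_r(y)$ with $y\in B_{t_0}(x_j)\setminus\{w_j(r)\}$ and $\mathrm{rk}(y)\ge2q$, so it gets $\omega\cdot2q+(s-r)$. In Case 2 it is $\pi_r(r)$ with $r\in B_{t_0}(x_j)\setminus\{w_j(r)\}$, so it gets $\omega\cdot2q+(s-r)$ or a tag of rank $<2q$. In both cases the newborn has rank $\le2q<2q+1$.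
* If $y\in B_{t_0}(x_j)\setminus\{w_j(r-1)\}$ and $\mathrm{rk}(y)\ge2q$, we are in Case 2. The parent drops from $\omega\cdot2q+(s-r+1)$ to $\omega\cdot2q+(s-r)$. The newborn corresponds to $r\in B_{t_0}(x_j)\setminus\{w_j(r)\}$ and gets $\omega\cdot2q+(s-r)$ or a tag of rank $<2q$.
* If $y\in B_{t_0}(x_j)\setminus\{w_j(r-1)\}$ and $\mathrm{rk}(y)<2q$, then $\mathrm{rk}(r)<2q$, and the tags of parent and newborn are copied from the true evolution.
* If $y$ is in no $B_{t_0}(x_j)$, neither is $r$, and both tags are copied.

Hence, with these tags, $A_s^*\le A^+$, and $A^*_s\Vdash\theta(\bar x,P)$ by Lemma 4(i).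

**Step 6: back to the true history.** We transport the conclusion to $A_s$. For each $w\le s$, $\tau_s(w)$ and $\tau^*_s(\pi_s(w))$ are equal or both $\ge\omega\cdot2q$; for $w=x_j'=w_j(s)$ this uses $\mathrm{rk}(x'_j)\ge2q$. By Step 4, $\pi_s$ fixes every name $v\le t_0$ with $v\notin\{x_1,\dots,x_k\}$, in particular the elements of $P$; and $\pi_s(x'_j)=x_j$. So renaming $A^*_s$ by $\pi_s^{-1}$ gives a state $\approx_{2q}A_s$ that forces $\theta(\bar x',P)$. By Lemma 5, $A_s\Vdash\theta(\bar x',P)$. By Lemma 7, $(\bar x',P)$ and $(\bar x,P)$ both have type $\theta$. $\square$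

The swap is not induced by an automorphism of $\mathcal M$: the futures of $x_j$ and $x_j'$ differ. What makes it work is that the type was already decided at time $t_0$, and the alternative history is a legal future of a state that decides in the same way.

## 7. The points $e_z$ on the real line

We now use (1). Note that
$$\delta_{t+1}=\delta_t^{\,t+4},\qquad\sum_{s\ge d}\delta_s\le2\delta_d,\qquad4\delta_{d+1}\le\tfrac12\delta_d.\tag{3}$$

**Lemma 11.** (i) For $x\ne y$ and $d=d(x,y)$:
$$\tfrac12\delta_d\le|e_x-e_y|\le2\delta_d,\qquad e_x<e_y\iff x<_{\mathcal M}y.\tag{D}$$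
(ii) $E$ is countable and compact. (iii) If $\mathrm{rk}(x)\ge n$, then $e_x\in E^{(n)}$. In particular $E^{(n)}\ne\emptyset$ for all $n$.

Proof. (i) If $x\in B_t(v)$, $v\le t$, then going down the chain from $x$ to $v$ gives $|e_x-e_v|\le\sum_{s\ge t+1}\delta_s\le2\delta_{t+1}$. Say $x\in B_d(p(d))$ and $y\in B_d(d)$. Then $e_x-e_y$ differs by at most $4\delta_{d+1}\le\frac12\delta_d$ from $e_{p(d)}-e_d=\pm\delta_d$. This gives the inequalities, and shows that $e_x<e_y$ iff $e_{p(d)}<e_d$ iff $p(d)<_{\mathcal M}d$ iff $x<_{\mathcal M}y$, by Lemma 8(iii).

From now on we identify $x$ with $e_x$ and $\omega$ with $E$; the order of $\mathcal M$ is then the order of $\mathbb R$. By (D), if $d(x,y)>t$ then $|e_x-e_y|\le2\delta_{t+1}$, and if $d(x,y)\le t$ then $|e_x-e_y|\ge\frac12\delta_t$. So the sets $\{y:d(x,y)>t\}$, $t\ge x$, form a neighborhood basis of $x$ in $E$, and for $z_i\ne x$ we have $z_i\to x$ iff $d(z_i,x)\to\infty$.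

(ii) It suffices to find, for a sequence $(k_i)$ of distinct names, a subsequence converging in $E$. Put $y=0$; it is in all chains. Suppose infinitely many $k_i$ have $y$ in their chain. Either some child of $y$ is in the chain of infinitely many of them; then pass to this child in place of $y$ and to these $k_i$. Or each child of $y$ is in finitely many of these chains; then the children $z_i$ of $y$ through which the chains pass (for $k_i\ne y$) tend to infinity along a subsequence. In the second case $k_i\in B_{z_i}(z_i)$ and $k_i\in B_{z_i-1}(y)$, so $d(k_i,y)=z_i\to\infty$, and the subsequence converges to $e_y$. By (R0) the first alternative occurs only finitely often.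

(iii) Induction on $n$; $n=0$ is trivial. If $\mathrm{rk}(x)\ge n+1$, then by (G3) there are infinitely many children $z$ of $x$ of rank $n$. They lie in $E^{(n)}$ by induction, and $d(z,x)=z\to\infty$. Also $x\in E^{(n)}$. So $x\in E^{(n+1)}$. Finally $\mathrm{rk}(0)=\omega$. $\square$

Let us check that the test of Section 3 reveals nothing here. If $\mathrm{rk}(x)=0$, then $x$ is isolated by (R1). If $\mathrm{rk}(x)\ge1$, then $x$ is a limit of $E$ from both sides. Indeed, given $N$, let $A_t\Vdash(\theta_0,\Xi)(x)$ with $(\theta_0,\Xi)$ a $(1,N)$-type. Starting from $A_t$, add more than $N$ children of $x$ with tag $0$, which is legal without drops, the last one, $k$, on the right. The $(0,N)$-type $\xi$ of $(x,k)$ says $k>x$ and not $d(x,k)<N$. By clause (b), $\xi\in\Xi$, so by Lemma 7 it is realized in $\mathcal M$. The left side is the same. So the set "isolated or a limit from both sides" is all of $E$.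

## 8. Semialgebraic functions along fast sequences

"Semialgebraic" means definable in $(\mathbb R,<,+,\cdot)$, without parameters unless they are displayed or explicitly allowed. We recall the textbook facts to be used. By quantifier elimination, semialgebraic sets are those given by Boolean combinations of sign conditions on polynomials. A semialgebraic subset of $\mathbb R$ has finitely many boundary points, with a uniform bound in semialgebraic families. A semialgebraic function of one variable is monotone on some $(0,\varepsilon)$, hence has a limit in $[-\infty,\infty]$ at $0^+$. A semialgebraic function on $\mathbb R^k$ is continuous on a dense open set. All this holds with parameters. We also need: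

* (Z) A semialgebraic set $D\subseteq\mathbb R^k$ (parameters allowed) with empty interior is contained in the zero set of a nonzero polynomial, of degree bounded in terms of the polynomials describing $D$. Indeed, let $D$ be given by a Boolean combination of sign conditions on polynomials, and let $Q$ be the product of the nonzero ones. Near a point where $Q\ne0$ all signs are constant; so if such a point belonged to $D$, then $D$ would have interior.

**Definition 7.** A sequence $(u_i)_i$ in $(0,1)^k$ is *fast* if $k=0$, or $u_{i,1}\to0$ and, for each $N$ and $1\le l<k$, $u_{i,l+1}\le u_{i,l}^N$ for all large $i$.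

For example, $u_i=(2^{-i},2^{-i^2})$, $i\ge1$, is fast, since $u_{i,2}=u_{i,1}^i$. Along it $F(u)=u_1/(u_1+u_2)$ tends to $1$, which is also $\lim_{u_1\to0^+}\lim_{u_2\to0^+}F$. Along $(1/i,1/i)$, $i\geq 2$, which is not fast, $F$ is $\frac12$. The next lemma says that fast sequences always compute iterated limits.

**Lemma 12.** Semialgebraic functions may have parameters here. (a) Let $k\ge1$ and let $\rho:(0,1)^k\to(0,\infty)$ be semialgebraic. There is $N$ such that for every fast $(u_i)$: $\rho(u_i)\ge u_{i,k}^N$ for large $i$. (b) If $F:(0,1)^k\to[-1,1]$ is semialgebraic, then for every fast $(u_i)$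
$$F(u_i)\to\lim_{u_1\to0^+}\cdots\lim_{u_k\to0^+}F.$$

Proof. (a) **Step 1: a lower bound in the last variable.** We claim that there is $N$ such that for all $u'\in(0,1)^{k-1}$: $\rho(u',v)\ge v^N$ for all small $v>0$. For fixed $u'$, the graph of $\rho(u',\cdot)$ is given by a Boolean combination of sign conditions on polynomials $Q_1,\dots,Q_M\in\mathbb R[v,w]$, with $M$ and a degree bound $D$ independent of $u'$. Let $Q$ be the product of the nonzero $Q_i$. The graph has empty interior, so $Q$ vanishes on the graph by the argument for (Z). Write $Q=w^h\check Q$ with $\check Q(v,0)\not\equiv0$. As $\rho>0$, $\check Q(v,\rho(u',v))=0$. As $\check Q(v,0)$ is a nonzero polynomial of degree $\le MD$, we have $|\check Q(v,0)|\ge c\,v^{MD}$ for small $v>0$, with some $c>0$. By monotonicity $\rho(u',v)$ has a limit in $[0,\infty]$ as $v\to0^+$. If it is positive, then $\rho(u',v)\ge v^N$ for small $v$, for any $N\ge1$. If it is $0$, then for small $v$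
$$c\,v^{MD}\le|\check Q(v,0)|=|\check Q(v,\rho)-\check Q(v,0)|\le c'\rho,$$
with some constant $c'>0$, where $\rho=\rho(u',v)$. So $N=MD+1$ works in all cases.

**Step 2: induction on $k$.** We have to know how small "small" is. Let $r(u')=\sup\{r\in(0,1):\rho(u',v)\ge v^N\ \forall v\in(0,r)\}>0$; this is semialgebraic. For $k=1$ it is a positive constant, and $u_{i,1}<r$ for large $i$. For $k>1$ apply the induction hypothesis to $r$: there is $N'$ such that, with $u'_i$ denoting $u_i$ without the last coordinate,
$$r(u'_i)\ge u_{i,k-1}^{N'}>u_{i,k-1}^{N'+1}\ge u_{i,k}$$
for large $i$. In both cases $\rho(u_i)\ge u_{i,k}^N$ for large $i$.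

(b) Induction on $k$; $k=0$ is trivial. The limit $F_{k-1}(u')=\lim_{v\to0^+}F(u',v)$ exists by monotonicity and is semialgebraic. For $\varepsilon>0$ let $\rho(u')=\sup\{r\in(0,1):|F(u',v)-F_{k-1}(u')|\le\varepsilon\ \forall v\in(0,r)\}>0$. If $k=1$, $\rho$ is a positive constant and $u_{i,1}<\rho$ for large $i$. If $k>1$, by (a) there is $N$ with $\rho(u'_i)\ge u_{i,k-1}^N>u_{i,k-1}^{N+1}\ge u_{i,k}$ for large $i$. So $|F(u_i)-F_{k-1}(u_i')|\le\varepsilon$ for large $i$. Apply the induction hypothesis to $F_{k-1}$. $\square$

## 9. Convergent sequences in $E^m$ and traces of semialgebraic sets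

A convergent sequence in $E^m$ is a limit point plus a fast sequence, in a pattern that depends only on visible data. For $k,m\in\omega$, $L=(L_{jl})\in\{0,1\}^{m\times k}$ and $s\in\{1,-1\}^k$ put
$$\Lambda(c,u)=\Big(c^j+\sum_{l=1}^kL_{jl}s_lu_l\Big)_{j\le m}\qquad(c\in\mathbb R^m,\ u\in(0,1)^k).$$
We call the data $(k,L,s)$ with $k\le m$ simply $\Lambda$; for given $m$ there are finitely many.

**Lemma 13.** Let $\bar e_i=(e_i^1,\dots,e_i^m)\to\bar c=(c^1,\dots,c^m)$ in $E^m$ be such that the $(0,0)$-type of $(\bar e_i,\bar c)$ does not depend on $i$. There are $\Lambda$, depending only on this $(0,0)$-type, and a fast sequence $(u_i)$ in $(0,1)^k$ with $\bar e_i=\Lambda(\bar c,u_i)$ for all large $i$.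

As an illustration take $m=2$, $c^1=c^2=c$, with $c,e^1_i,e^2_i$ distinct and $d(e^1_i,e^2_i)>d(e^1_i,c)=d(e^2_i,c)$. Then with $u_{i,1}=|e_i^1-c|$ and $u_{i,2}=|e_i^2-e_i^1|$ we have $e_i^1=c+s_1u_{i,1}$ and $e_i^2=c+s_1u_{i,1}+s_2u_{i,2}$.

Proof. Let $i$ be large throughout.

**Step 1: clusters and events.** We record how the points separate. For each value $c$ among the $c^j$ let the *cluster* of $c$ be the set of points $c$ and $e_i^j$ with $c^j=c$. Different clusters lie in disjoint balls, separated at a time $T$ not depending on $i$: take $T\ge$ all $c^j$; for large $i$ the cluster of $c$ lies in $B_T(c)$. Split each cluster recursively. A subset $B$ with $\ge2$ points splits, at time $t=\min_{x\ne y\in B}d(x,y)$, into the classes of the relation $d(x,y)>t$. There are exactly two classes, because $B$ lies in one ball at time $t-1$, which splits into two balls at time $t$. Call this an *event*. All event times tend to $\infty$ with $i$, since $d(x,y)\ge\min(d(x,c),d(y,c))$ for $x,y$ in the cluster of $c$, and points of the cluster other than $c$ converge to $c$. So we may assume that they exceed $T$.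

**Step 2: distinct events have distinct times.** This lets us put the events in a single order. Two sets occurring in the recursion are nested or disjoint. For nested sets the inner one splits later, as all its distances exceed the time of the outer event. Disjoint sets lie in different balls from some time on which is smaller than both their splitting times: the time of the event separating them if they are in the same cluster, or $T$ otherwise. At any given time only one ball splits. So their times differ.

Let $t_1<\dots<t_k$ be the event times over all clusters. A cluster with $p$ points has $p-1$ events, and $p-1\le\#\{j:c^j=c\}$. So $k\le m$.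

**Step 3: roots.** We express each point by a telescoping sum. The root of the cluster of $c$ is $c$. When $B$ with root $\rho(B)$ splits, the class containing $\rho(B)$ keeps this root, and the other class $B_1$ gets as root $\rho(B_1)$ its member occurring first in the list $(c^1,\dots,c^m,e_i^1,\dots,e_i^m)$. For the $l$-th event put
$$s_l=\mathrm{sign}(\rho(B_1)-\rho(B)),\qquad u_{i,l}=|\rho(B_1)-\rho(B)|\in\big[\tfrac12\delta_{t_l},2\delta_{t_l}\big],$$
by (D), as $d(\rho(B_1),\rho(B))=t_l$. Let $L_{jl}=1$ iff $e_i^j\in B_1$ at the $l$-th event. Follow the sets containing $e_i^j$, from its cluster (root $c^j$) down to $\{e_i^j\}$ (root $e_i^j$). The root changes exactly at the events with $L_{jl}=1$, by $s_lu_{i,l}$. So $e_i^j=c^j+\sum_lL_{jl}s_lu_{i,l}$. The clusters, the recursion, the order of the events, the roots and the signs can be read off from the $(0,0)$-type of $(\bar e_i,\bar c)$, so $\Lambda=(k,L,s)$ depends only on this type.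

**Step 4: $(u_i)$ is fast.** First, $u_{i,l}\le2\delta_{t_l}<1$ and $u_{i,1}\le2\delta_{t_1}\to0$. By (3), for each $N$ and all large $i$,
$$u_{i,l+1}\le2\delta_{t_{l+1}}\le2\delta_{t_l+1}=2\delta_{t_l}^{\,t_l+4}\le2^{-N}\delta_{t_l}^N\le u_{i,l}^N.\qquad\square$$

For semialgebraic $G:\mathbb R^m\times\mathbb R^n\to\mathbb R$ let $G_\Lambda(c,y)=\lim_{u_1\to0^+}\cdots\lim_{u_k\to0^+}G(\Lambda(c,u),y)$ if this is finite, and $0$ otherwise. Precisely: with $b(\zeta)=\zeta/(1+|\zeta|)$, compute the iterated limit of $b(G(\Lambda(c,u),y))$ in $[-1,1]$, which exists by monotonicity; apply $b^{-1}$ if the result lies in $(-1,1)$, and put $G_\Lambda(c,y)=0$ otherwise. Limits are expressible by first-order formulas over $(\mathbb R,<,+,\cdot)$, so $G_\Lambda$ is semialgebraic.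

**Lemma 14.** (L) In the situation of Lemma 13, if $G(\bar e_i,y)$ converges in $\mathbb R$, then the limit is $G_\Lambda(\bar c,y)$. (CL) For every $y$,
$$\mathrm{cl}\big(G(E^m,y)\big)\subseteq\bigcup_\Lambda G_\Lambda(E^m,y),$$
a union over finitely many $\Lambda$.

Proof. (L) Let $G(\bar e_i,y)\to\lambda\in\mathbb R$. By Lemma 12(b) for $F(u)=b(G(\Lambda(\bar c,u),y))$, the sequence $b(G(\bar e_i,y))=F(u_i)$ converges to the iterated limit of $F$. So the iterated limit is $b(\lambda)\in(-1,1)$, and $G_\Lambda(\bar c,y)=\lambda$. (CL) Let $G(\bar e_i,y)\to\lambda$ with $\bar e_i\in E^m$. As $E^m$ is compact and there are finitely many $(0,0)$-types, we may pass to a subsequence as in Lemma 13. Apply (L). $\square$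

**Lemma 15 (traces).** Let $\theta(e,a)$ be semialgebraic, $e\in\mathbb R^m$, with $a\in\mathbb R^n$ fixed. There are a finite $P\subset E$ and $N$ such that for $\bar e\in E^m$ the truth of $\theta(\bar e,a)$ is determined by the $(0,N)$-type of $(\bar e,P)$. By (T1), $P$ and $N$ may be enlarged.

Proof. **Step 1: near a point.** We show that each $\bar c\in E^m$ has a neighborhood $U_{\bar c}=\{\bar e\in E^m:d(e^j,c^j)>N_{\bar c}\ \forall j\}$ such that for $\bar e\in U_{\bar c}$ the truth of $\theta(\bar e,a)$ is determined by the $(0,0)$-type of $(\bar e,\bar c)$. Otherwise there are sequences $\bar e_i,\bar e_i'\to\bar c$ such that $(\bar e_i,\bar c)$ and $(\bar e_i',\bar c)$ have the same $(0,0)$-type, $\theta(\bar e_i,a)$ holds and $\theta(\bar e'_i,a)$ fails. Passing to a subsequence, the type is independent of $i$. By Lemma 13 both sequences have the same $\Lambda$, with fast sequences $(u_i)$ and $(u_i')$. By Lemma 12(b) the indicator function of $\theta(\Lambda(\bar c,u),a)$ has the same limit along both; but it equals $1$ along one and $0$ along the other for large $i$, a contradiction.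

**Step 2: globally.** We use compactness to get finite data. Cover $E^m$ by finitely many $U_{\bar c}$. Let $P$ consist of the coordinates of these $\bar c$, and let $N>$ all these $N_{\bar c}$. From the $(0,N)$-type of $(\bar e,P)$ one reads off some $\bar c$ with $\bar e\in U_{\bar c}$, and the $(0,0)$-type of $(\bar e,\bar c)$. $\square$

## 10. Reduction to quantifiers over $E$

**Definition 8.** An *$E$-bounded* formula is one of the form $Q_1v_1\in E\cdots Q_qv_q\in E\ \theta(v,y)$ with $\theta$ semialgebraic.

Up to equivalence these are closed under Boolean combinations and quantification over $E$, and by adding dummy quantifiers we may assume $q\ge1$. For example, for $x\in E$ the property "$x$ is a limit of $E$ from the right" is defined with a quantifier over all $\varepsilon>0$. But as $E$ is compact it is equivalent to: there is $v\in E$ with $v>x$, and for every $v\in E$ with $v>x$ there is $v'\in E$ with $x<v'<v$. (If the infimum of $E\cap(x,\infty)$ were $>x$, it would belong to $E$ and be its least element above $x$.)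

**Lemma 16.** In $\mathbb K=(\mathbb R,<,+,\cdot,E)$ every formula is equivalent to an $E$-bounded formula.

Proof. Induction on formulas. For a term $\sigma$, the formula $E(\sigma(y))$ is $\exists v\in E\ v=\sigma(y)$, and the other atomic formulas are semialgebraic. Boolean combinations are clear. It remains to treat $\exists x\,\Phi(y,x)$ with $\Phi=Q_1v_1\in E\cdots Q_qv_q\in E\ \theta(v,y,x)$, $q\ge1$.

**Step 1: where the truth of $\Phi$ can change.** The set $\{x:\theta(v,y,x)\}$ has at most $l$ boundary points, for some $l\ge1$ independent of $v,y$. For $j\le l$ let $g_j(v,y)$ be the $j$-th boundary point in increasing order if it exists, and $0$ otherwise; the $g_j$ are semialgebraic. Put $Z_y=\bigcup_jg_j(E^q,y)\ne\emptyset$. By (CL) there are semialgebraic $h_1,\dots,h_M$ (all the $(g_j)_\Lambda$) with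
$$\mathrm{cl}(Z_y)\subseteq Z^*_y:=\bigcup_ih_i(E^q,y)\qquad\text{for all }y.\tag{4}$$
Let $J$ be a component of $\mathbb R\setminus\mathrm{cl}(Z_y)$. For every $v\in E^q$, $J$ contains no boundary point of $\{x:\theta(v,y,x)\}$, so the truth of $\theta(v,y,x)$ is independent of $x\in J$. Hence so is the truth of $\Phi(y,x)$.

**Step 2: test points.** We replace $\exists x$ by a search through points parametrized by $E$. Since $Z_y\ne\emptyset$, $J\ne\mathbb R$, and the endpoints of $J$ in $\mathbb R$ lie in $\mathrm{cl}(Z_y)\subseteq Z_y^*$. So $J$ contains a point $(w+w')/2$ or $w\pm1$ with $w,w'\in Z^*_y$. Points of $\mathrm{cl}(Z_y)$ are of the form $(w+w')/2$ with $w=w'\in Z_y^*$. Hence $\exists x\,\Phi(y,x)$ holds iff $\Phi(y,x)$ holds for some $x$ of the form $(w+w')/2$ or $w\pm1$ with $w,w'\in Z_y^*$. This is expressed by quantifying over $v,v'\in E^q$ and taking a finite disjunction over $i,i'$, with $w=h_i(v,y)$ and $w'=h_{i'}(v',y)$; substituting semialgebraic functions into $\Phi$ again gives $E$-bounded formulas. $\square$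

## 11. Alternating trees and the proof of Theorem A

By Lemma 11, $E$ is countable and compact with all $E^{(n)}\ne\emptyset$. Let $\varphi(x,y)$ be a formula. By Lemma 16 it is equivalent to $\Phi(x,y)=Q_1v_1\in E\cdots Q_qv_q\in E\ \theta(v,x,y)$ with $q\ge1$. Take $g_j,h_i$ as in the proof of Lemma 16 for the variable $x$. Fix $a$, and put $X=\varphi(\mathbb R,a)$ and $Z=\bigcup_jg_j(E^q,a)$, so that $\mathrm{cl}(Z)\subseteq\bigcup_ih_i(E^q,a)$.

**Step 1: the boundary of $X$.** We locate $\mathrm{bd}(X)$ and get the last assertion of Theorem A. By Step 1 of the proof of Lemma 16, membership in $X$ is constant on the components of $\mathbb R\setminus\mathrm{cl}(Z)$, so $\mathrm{bd}(X)\subseteq\mathrm{cl}(Z)$. The set $\mathrm{cl}(Z)$ is countable, since $E^q$ is. So $X=\mathrm{int}(X)\cup(X\cap\mathrm{bd}(X))$ is the union of a definable open set and a countable set.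

We claim that
$$F_n(X)=\emptyset\qquad\text{for }n=2q^2+2q+2,\tag{5}$$
which proves Theorem A, as $n$ depends only on $\varphi$. Suppose not.

**Step 2: an alternating tree.** We convert $F_n(X)\ne\emptyset$ into convergent sequences. Choose points $z_s$ for $s\in\omega^{\le n-1}$ with $z_s\in F_{n-1-|s|}\cap X_{n-|s|}$ and $z_{sj}\to z_s$ as $j\to\infty$. This is possible: $F_n\ne\emptyset$ gives $z_\emptyset$, and if $|s|\le n-2$, then $z_s\in F_{n-1-|s|}=\mathrm{cl}(F_{n-2-|s|}\cap X_{n-1-|s|})$ gives the $z_{sj}$. Membership in $X$ alternates with $|s|$. For $|s|\le n-2$ the point $z_s$ is a limit of points of the opposite membership, so $z_s\in\mathrm{bd}(X)\subseteq\mathrm{cl}(Z)$. Keep only the levels $0,\dots,H$ with $H:=n-2=2q^2+2q$.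

**Step 3: finitely many relations and their traces.** We fix the visible data that the argument will look at. Let $\mathcal G$ be the finite set of functions obtained from the $h_i:\mathbb R^q\times\mathbb R^{|y|}\to\mathbb R$ by at most $n$ operations $G\mapsto G_\Lambda$ (with $m=q$). By Lemma 15 there are a finite $P\subset E$ and $N$ such that the following finitely many semialgebraic relations (with parameter $a$), restricted to $E$, are determined by $(0,N)$-types over $P$:

* $\theta(v,G(e,a),a)$ on $(v,e)\in E^{2q}$, for $G\in\mathcal G$;
* $W_{G,\kappa}(e)$ on $e\in E^q$, for $G\in\mathcal G$ and $\kappa$ a partition of a subset of $\{1,\dots,q\}$ into $k$ numbered classes: "$e$ is constant on each class, and the function $u\mapsto G(e[u],a)$ on $\mathbb R^k$ is discontinuous at the point $u$ with $e[u]=e$", where $e[u]$ is $e$ with the coordinates in the $i$-th class replaced by $u_i$.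

For $e\in E^q$ let $Y_G(e)$ mean $G(e,a)\in X$, i.e. $Q_1v_1\in E\cdots Q_qv_q\in E\ \theta(v,G(e,a),a)$. By (T2), and (T1) for the order of the coordinates, the truth of $Y_G(e)$ is determined by the $(q,N)$-type of $(e,P)$.

**Step 4: labels.** We write every $z_s$ as a semialgebraic function of a point of $E^q$, compatibly with limits. Put
$$\mu(e)=\sum_{i\le q}\min(\mathrm{rk}(e^i),2q)+\big(q-\#\{e^1,\dots,e^q\}\big)+\#\{i:e^i\in P\}\qquad(e\in E^q).\tag{6}$$
Working from level $H$ toward the root, we thin the tree (each node of level $<H$ keeping infinitely many children) and give each node a label $(G_s,e_s)\in\mathcal G\times E^q$ with $z_s=G_s(e_s,a)$. At level $H$ we use some $h_i$ as $G_s$, which is possible as $z_s\in\mathrm{cl}(Z)$. Given labels of the children of $s$, thin so that $G_{sj}=G'$ is constant, $e_{sj}\to c\in E^q$, and the $(0,0)$-type of $(e_{sj},c)$ is constant. By (L), $z_s=\lim_jz_{sj}=G'_\Lambda(c,a)$. Put $G_s=G'_\Lambda$ and $e_s=c$; at most $H\le n$ operations are used on the way to the root, so $G_s\in\mathcal G$. Thus $e_{sj}\to e_s$. Call $i$ *moving* at $s$ if $e_{sj}^i\ne e_s^i$; thin again so that the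 set of moving coordinates does not depend on $j$, and so that $\mu(e_{sj})$ is constant on the children of $s$.

**Step 5: a node where nothing changes.** We use $\mu$ to find a limit at which all relevant ranks stay $\ge2q$. For large $j$, passing from $e_s$ to $e_{sj}$ increases none of the contributions to $\mu$. A moving coordinate has $\mathrm{rk}(e_{sj}^i)<\mathrm{rk}(e_s^i)$ by (R1), so no $\min(\mathrm{rk}(e^i),2q)$ increases. Coordinates with distinct limits are eventually distinct, so the second term does not increase. Moving coordinates converge to, but differ from, $e_s^i$, so they eventually avoid the finite set $P$, and no contribution to the third term increases. Now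
$$0\le\mu\le2q^2+(q-1)+q=2q^2+2q-1,$$
so $\mu$ takes at most $H=2q^2+2q$ values. Follow a branch, with $j$ large at each step; it has $H+1$ nodes, and $\mu$ is non-increasing along it, so two consecutive values agree. As $\mu$ is constant on children, we have found $s$ with $\mu(e_{sj})=\mu(e_s)$ for all $j$. For this $s$ and large $j$ each contribution is unchanged. Hence:

* moving coordinates satisfy $\mathrm{rk}(e_s^i)>\mathrm{rk}(e_{sj}^i)\ge2q$, because the rank drops but its minimum with $2q$ does not;
* $e_s^i\notin P$ for moving $i$, because eventually $e_{sj}^i\notin P$;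
* $e_s$ and $e_{sj}$ have the same equality pattern, because that of $e_{sj}$ refines that of $e_s$ and has equally many classes. So the moving coordinates form full classes of this pattern: if $i$ is moving and $e_s^{i'}=e_s^i$, then $e_{sj}^{i'}=e_{sj}^i\ne e_s^i=e_s^{i'}$.

**Step 6: the swap.** We show that membership in $X$ does not notice the move from $e_s$ to $e_{sj}$. Let $\bar x=(x_1,\dots,x_k)$ be the distinct values of the moving coordinates of $e_s$, $\bar x'(j)$ the corresponding values for $e_{sj}$, $f$ the set of values of the non-moving coordinates, and $\hat P=P\cup f$. Then $x_i\notin\hat P$ and $\mathrm{rk}(x_i)\ge2q$. Lemma 10 for $q,N,\hat P,\bar x$ gives $t_0$. For $j$ large, $x'_i(j)\in B_{t_0}(x_i)$ and $\mathrm{rk}(x'_i(j))\ge2q$. So $(\bar x'(j),\hat P)$ and $(\bar x,\hat P)$ have the same $(q,N)$-type, and by (T1) so have $(e_{sj},P)$ and $(e_s,P)$. With $G'=G_{sj}$, Step 3 gives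
$$z_{sj}\in X\iff Y_{G'}(e_{sj})\iff Y_{G'}(e_s)\iff G'(e_s,a)\in X.\tag{7}$$
If we knew $G'(e_s,a)=z_s$, we would be done. But we only know $z_s=G'_\Lambda(e_s,a)$, a limit of values of $G'$, and $G'$ may be discontinuous. The swap lemma will exclude this, too.

**Step 7: continuity.** We show that $F(u)=G'(e_s[u],a)$, $u\in\mathbb R^k$, is continuous at $\bar x$, where $u$ replaces the moving coordinates according to the partition $\kappa$ of the moving coordinates into equality classes. This is trivial if $k=0$. The set $D$ of discontinuity points of $F$ is semialgebraic (with parameters) with empty interior, since a semialgebraic function is continuous on a dense open set. By (Z), $D$ is contained in the zero set of a nonzero polynomial $Q$. Suppose $\bar x\in D$, i.e. $W_{G',\kappa}(e_s)$ holds. Let $S_i=\{x''\in B_{t_0}(x_i):\mathrm{rk}(x'')\ge2q\}$. By Lemma 10, (T1) and the choice of $P,N$, the relation $W_{G',\kappa}$ holds at $e_s[\bar x'']$ for all $\bar x''\in\prod_iS_i$. As $e_s[\bar x''][u]=e_s[u]$, this says $\bar x''\in D$. So $Q$ vanishes on $\prod_iS_i$. Each $S_i$ is infinite, since $x_i'(j)\in S_i$ for large $j$ and $x_i\ne x'_i(j)\to x_i$.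 A polynomial vanishing on a product of infinite sets is $0$, a contradiction.

**Step 8: the contradiction.** We combine Steps 6 and 7. For large $j$ we have $e_{sj}=e_s[\bar x'(j)]$, so
$$z_{sj}=G'(e_{sj},a)=F(\bar x'(j))\to F(\bar x)=G'(e_s,a),$$
and therefore $z_s=G'(e_s,a)$. By (7), $z_{sj}\in X\iff z_s\in X$ for large $j$, contradicting the alternation. This proves (5). With the argument after the statement of Theorem B in Section 2, $\mathbb K=(\mathbb R,<,+,\cdot,E)$ is constructible and not d-minimal, and both questions have the answer no. $\blacksquare$

## 12. Boundaries and isolated points in constructible structures: Theorem B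

We use a general fact. In any topological space, the boundary of a constructible set is closed with empty interior. Indeed, $\mathrm{bd}(A\cup B)\subseteq\mathrm{bd}(A)\cup\mathrm{bd}(B)$, and a set and its complement have the same boundary; so the boundary of a constructible set is contained in a finite union of boundaries of open sets. The boundary $\mathrm{cl}(U)\setminus U$ of an open set $U$ is closed with empty interior: a nonempty open subset of it would be disjoint from $U$ and contained in $\mathrm{cl}(U)$. Finite unions of closed sets with empty interior have empty interior.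

Proof of Theorem B(i). Suppose the isolated points are not dense in $F$: there is an open interval $I$ with $F\cap I\ne\emptyset$ such that $F$ has no isolated point in $I$.

**Step 1: two disjoint sets of one-sided points.** We define sets that cannot both be large. Let $L$ be the set of $x\in F$ with $(x,y)\cap F=\emptyset$ for some $y>x$, and $R$ the set of $x\in F$ with $(y,x)\cap F=\emptyset$ for some $y<x$. Both are definable, hence constructible. And $L\cap R\cap I=\emptyset$, since points of $L\cap R$ are isolated in $F$.

**Step 2: both are dense in $F\cap I$.** This is where definable completeness enters. Let $I'\subseteq I$ be an open interval meeting $F$. It contains two points $x<y$ of $F$, since $F$ has no isolated point in $I$, and some $w\in(x,y)\setminus F$, as $F$ has empty interior. By DC, $\sup(F\cap(-\infty,w])$ exists; it lies in $F$ as $F$ is closed, and in $[x,w)$. No point of $F$ lies between it and $w$, so it belongs to $L\cap I'$. In the same way $\inf(F\cap[w,\infty))\in R\cap I'$.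

**Step 3: dense constructible sets meet.** This gives the contradiction. The sets $L\cap I$ and $R\cap I$ are dense constructible subsets of the space $F\cap I$. A dense constructible subset $A$ of a space contains a dense open set: the complement of $\mathrm{bd}(A)$ is open and, by the general fact, dense; each of its points is interior to $A$ or to the complement of $A$, and the latter is impossible by density of $A$. Two dense open subsets of the nonempty space $F\cap I$ meet, so $L$ and $R$ meet in $I$, a contradiction. $\square$

Proof of Theorem B(ii). **Step 1 ($\Leftarrow$): peeling the boundary.** Let $X=\varphi(\mathbb K,b)$ and $B=\mathrm{bd}(X)$, with $B^{(n)}=\emptyset$. Then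
$$X=\mathrm{int}(X)\cup\bigcup_{i<n}\big(X\cap(B^{(i)}\setminus B^{(i+1)})\big).$$
Here $B^{(i)}\setminus B^{(i+1)}$ is the set of isolated points of $B^{(i)}$, which is discrete. So $X$ is the union of an open set and $n$ discrete sets, with $n$ independent of $b$. As $\mathbb K$ is DC, it is d-minimal.

**Step 2 ($\Rightarrow$): bounding the derivatives.** Let $\mathbb K$ be d-minimal, and $X$, $B$ as before. By d-minimality for the family of the sets $\mathrm{bd}\,\varphi(\mathbb K,b)$, $B$ is the union of an open set and $N$ discrete sets, with $N$ depending only on $\varphi$. By the general fact, applied to the constructible set $X$, $B$ has empty interior, so the open set is empty. By Lemma 2, $B^{(N)}=\emptyset$. $\blacksquare$
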